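\title{Linear surjections between spaces $C(X)$ and the $\Delta$-property of scattered compact spaces}

\begin{abstract}
A Tychonoff space is a $\Delta$-space if every decreasing sequence of subsets with empty intersection can be expanded to a decreasing sequence of open sets with empty intersection. We prove that if $X$ is a scattered compact $\Delta$-space, $Y$ is compact and there is a continuous linear surjection from $C(X)$ onto $C(Y)$, then $Y$ is a $\Delta$-space. This gives a negative answer to a problem from a paper of Kakol and Leiderman. The same conclusion holds if $C(Y)$ is isomorphic to a subspace of $C(X)$, and it fails, in ZFC, for operators with dense range.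
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Tychonoff, and $\omega=\{0,1,2,\dots\}$. For a sequence of sets we write $D_n\downarrow\emptyset$ if $D_0\supset D_1\supset\cdots$ and $\bigcap_nD_n=\emptyset$. A space $X$ is a \emph{$\Delta$-space}, in symbols $X\in\Delta$, if for every sequence $D_n\downarrow\emptyset$ of subsets of $X$ there is a sequence $V_n\downarrow\emptyset$ of open subsets of $X$ with $D_n\subset V_n$ for all $n$. In terms of complements: every increasing cover $X=\bigcup_nB_n$ by arbitrary sets can be shrunk to an increasing cover by closed sets $F_n\subset B_n$. In a discrete space no shrinking is needed, and the property says that closed sets are, in this countable sense, as plentiful as arbitrary ones. Countable spaces are $\Delta$-spaces and $[0,1]$ is not (Lemma~\ref{lem:basic}).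

A space is \emph{scattered} if every nonempty subset $S$ has a point that is isolated in $S$. For compact $X$ let $C(X)$ be the Banach space of continuous real functions on $X$ with the supremum norm. Two topological operations preserve $\Delta$ and have a linear counterpart. If $Y$ is a closed subspace of a compact space $X$, then restriction is a surjection $C(X)\to C(Y)$. If $\pi\colon X\to Y$ is a continuous surjection of compact spaces, then $h\mapsto h\circ\pi$ is an embedding $C(Y)\to C(X)$. In both cases $X\in\Delta$ implies $Y\in\Delta$ (Example~\ref{ex:points}). A general operator $T\colon C(X)\to C(Y)$ is not induced by a map between points: $(Tf)(y)$ is the integral of $f$ against a measure $\mu_y$ on $X$, which may be spread over infinitely many points and may overlap with the measures of other points of $Y$. The definition of $\Delta$, on the other hand, speaks about points and arbitrary sets of points. One would therefore guess that a linear surjection can destroy the property, and the following problem from \cite{KL} asks for an example.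

\begin{quote}
\textbf{Problem.} Find scattered compact spaces $X$ and $Y$ such that $X\in\Delta$, $Y\notin\Delta$, and there is a continuous linear surjection from $C(X)$ onto $C(Y)$.
\end{quote}

There is no such example.

\begin{theorem}\label{thm:surj}
Let $X$ and $Y$ be compact spaces with $X$ scattered and $X\in\Delta$, and let $T\colon C(X)\to C(Y)$ be a continuous linear surjection. Then $Y\in\Delta$. Hence the spaces asked for in the Problem do not exist.
\end{theorem}

Applying the theorem to an isomorphism and to its inverse, we see that among scattered compact spaces membership in $\Delta$ depends only on the Banach space isomorphism type of $C(X)$.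

Theorem~\ref{thm:surj} is a special case of a statement about families of measures. For a set $X$ let $\ell_1(X)$ be the space of functions $\mu\colon X\to\mathbb R$ with $\|\mu\|=\sum_x|\mu(x)|<\infty$. For such $\mu$, a bounded function $f$ on $X$ and a set $U\subset X$ put
\[
\langle\mu,f\rangle=\sum_{x\in X}f(x)\mu(x),\qquad |\mu|(U)=\sum_{x\in U}|\mu(x)| .
\]
If $X$ is a space, $C_b(X)$ denotes the space of bounded continuous real functions on $X$.

\begin{theorem}\label{thm:general}
Let $X$ and $Y$ be Tychonoff spaces with $X\in\Delta$, and let $y\mapsto\mu_y$ be a map from $Y$ to $\ell_1(X)$ such that, for some $M,\theta>0$,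
\begin{enumerate}
\item[(a)] $\|\mu_y\|\le M$ for all $y\in Y$;
\item[(b)] $y\mapsto\langle\mu_y,f\rangle$ is continuous on $Y$ for every $f\in C_b(X)$;
\item[(c)] $\bigl\|\sum_{y\in Y_0}a_y\mu_y\bigr\|\ge\theta\sum_{y\in Y_0}|a_y|$ for all finite $Y_0\subset Y$ and all real $a_y$.
\end{enumerate}
Then $Y\in\Delta$.
\end{theorem}

The method also covers subspaces of $C(X)$.

\begin{theorem}\label{thm:emb}
Let $X$ and $Y$ be compact spaces with $X$ scattered and $X\in\Delta$. If $C(Y)$ is isomorphic to a subspace of $C(X)$, then $Y\in\Delta$.
\end{theorem}

The guess that linear maps destroy $\Delta$ is nevertheless close to the truth.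

\begin{theorem}\label{thm:dense}
In ZFC, there are scattered compact spaces $X\in\Delta$ and $Y\notin\Delta$ and a continuous linear operator $T\colon C(X)\to C(Y)$ with dense range. So ``surjection'' in Theorem~\ref{thm:surj} cannot be weakened to ``operator with dense range''.
\end{theorem}

The three positive results rest on one principle, Proposition~\ref{prop:transfer}: the property $\Delta$ passes from $X$ to $Y$ as soon as the measure of each $y\in Y$ puts mass at least $\eta$, with $\eta>0$ independent of $y$, on a set $S_y\subset X$, and each point of $X$ lies in only finitely many of the $S_y$. For an embedding the operator itself supplies such sets (Section~\ref{sec:emb}). For a surjection they have to be extracted from the estimate (c), and this is done by Lemma~\ref{lem:dor}, a discrete form of an argument of Dor \cite{Dor}, which we prove in full (Section~\ref{sec:surj}). In the example of Section~\ref{sec:dense} the sets $S_y$ exist but their masses have no positive lower bound.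

\section{First examples and the dual of $C(X)$}\label{sec:prelim}

Parts (i) and (ii) of the first lemma show both sides of the definition. Parts (iii) and (iv) are used in Section~\ref{sec:dense}.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] Every countable space is a $\Delta$-space.
\item[(ii)] A nonempty compact space without isolated points that has a countable dense subset, such as $[0,1]$ or $2^\omega$, is not a $\Delta$-space.
\item[(iii)] A disjoint sum of $\Delta$-spaces is a $\Delta$-space.
\item[(iv)] If $x\in X$ and $X\setminus\{x\}\in\Delta$, then $X\in\Delta$.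
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X\subset\{x_j:j\in\omega\}$ and $D_n\downarrow\emptyset$. The finite sets $F_n=(X\cap\{x_0,\dots,x_n\})\setminus D_n$ are closed, increase, cover $X$ and miss $D_n$. Take $V_n=X\setminus F_n$.

(ii) Every nonempty open set is infinite, so a countable dense set is infinite and stays dense after finitely many points are removed. Enumerate it without repetition as $\{q_j:j\in\omega\}$ and let $D_n=\{q_j:j\ge n\}$. Then $D_n\downarrow\emptyset$, and any open sets $V_n\supset D_n$ are dense. By the Baire category theorem (in a compact space, countably many dense open sets have dense intersection) $\bigcap_nV_n\ne\emptyset$.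

(iii) Expand the traces of the $D_n$ on each summand separately and take unions over the summands.

(iv) Let $D_n\downarrow\emptyset$ in $X$, and let $V'_n\downarrow\emptyset$ be open subsets of $X\setminus\{x\}$, hence of $X$, with $V_n'\supset D_n\setminus\{x\}$. Put $V_n=X$ if $x\in D_n$ and $V_n=V'_n$ otherwise. The first case occurs on a finite initial segment of $\omega$, so $V_n\downarrow\emptyset$.
\end{proof}

We recall the facts about $C(X)^*$ that we use. Let $Y$ be compact. By the Riesz representation theorem, $C(Y)^*$ is the space of regular signed Borel measures $\lambda$ on $Y$ with the total variation norm. In particular $\sum_{y\in Y}|\lambda(\{y\})|\le\|\lambda\|$, and $\lambda\mapsto\lambda(\{y\})$ is a bounded linear functional on $C(Y)^*$. The point masses $\delta_y$, which act by $h\mapsto h(y)$, form a weak* compact set, and $y\mapsto\delta_y$ is a homeomorphism of $Y$ onto it. For scattered spaces there is nothing but point masses.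

\begin{theorem}[Rudin \cite{Rudin}]\label{thm:rudin}
If $X$ is a scattered compact space, then every regular Borel measure on $X$ is purely atomic. Thus $C(X)^*=\ell_1(X)$: the bounded linear functionals on $C(X)$ are the maps $f\mapsto\langle\mu,f\rangle$ with $\mu\in\ell_1(X)$, and the two norms agree.
\end{theorem}

In the proofs of Theorems~\ref{thm:surj} and~\ref{thm:emb}, scatteredness of $X$ enters through this theorem and nowhere else. We also need functions with finitely many prescribed values.

\begin{lemma}\label{lem:bump}
Let $U$ be an open subset of a space $X$, let $F\subset U$ be finite and let $\sigma\colon F\to[-1,1]$. Then there is $f\in C_b(X)$ with $|f|\le1$, $f=0$ on $X\setminus U$ and $f=\sigma$ on $F$.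
\end{lemma}

\begin{proof}
Choose pairwise disjoint open sets $U_x$ with $x\in U_x\subset U$ for $x\in F$, and continuous $f_x\colon X\to[0,1]$ with $f_x(x)=1$ and $f_x=0$ off $U_x$. Put $f=\sum_{x\in F}\sigma(x)f_x$.
\end{proof}

\section{Transferring the property along measures}\label{sec:transfer}

Suppose that $X\in\Delta$ and that each $y\in Y$ is given a measure $\mu_y\in\ell_1(X)$. To expand a sequence $D_n\downarrow\emptyset$ in $Y$ we must carry it to a sequence $E_n\downarrow\emptyset$ in $X$, expand that one to open sets $O_n\downarrow\emptyset$, and carry these back to $Y$.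

The way back is $V_n=\{y:|\mu_y|(O_n)>r\}$ for a fixed $r>0$. These sets have empty intersection, because $|\mu_y|(O_n)\to0$ for each $y$. They are open by the next lemma. Call a map $w\mapsto\nu_w$ from a space $W$ to $\ell_1(X)$ \emph{$C_b$-continuous} if $w\mapsto\langle\nu_w,f\rangle$ is continuous for every $f\in C_b(X)$.

\begin{lemma}\label{lem:lsc}
Let $U$ be an open subset of a space $X$. For every $\mu\in\ell_1(X)$,
\[
|\mu|(U)=\sup\{\langle\mu,f\rangle: f\in C_b(X),\ |f|\le1,\ f=0\text{ on }X\setminus U\}.
\]
Consequently, if $w\mapsto\nu_w$ is a $C_b$-continuous map from $W$ to $\ell_1(X)$, then $\{w\in W:|\nu_w|(U)\le r\}$ is closed for every real $r$.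
\end{lemma}

\begin{proof}
For every admissible $f$ we have $\langle\mu,f\rangle=\sum_{x\in U}f(x)\mu(x)\le|\mu|(U)$. Given $\varepsilon>0$, take a finite $F\subset U$ with $|\mu|(U\setminus F)<\varepsilon$ and, by Lemma~\ref{lem:bump}, an admissible $f$ with $f=\operatorname{sign}\mu$ on $F$. Then
\[
\langle\mu,f\rangle\ge|\mu|(F)-|\mu|(U\setminus F)\ge|\mu|(U)-2\varepsilon .
\]
This proves the formula. The set in the last statement is the intersection of the closed sets $\{w:\langle\nu_w,f\rangle\le r\}$ over all admissible $f$.
\end{proof}

The way from $Y$ to $X$ is the difficulty. To have $D_n\subset V_n$, the set $E_n$ must contain, for each $y\in D_n$, a set $S_y$ with $|\mu_y|(S_y)>r$. So we take $E_n=\bigcup_{y\in D_n}S_y$, and we need $\bigcap_nE_n=\emptyset$ whatever the sequence $(D_n)$ is. This holds if the family $(S_y)_{y\in Y}$ is \emph{point-finite}, that is, if for each $x\in X$ there are only finitely many $y$ with $x\in S_y$. No continuity in $y$ is required of the sets $S_y$.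

For Theorem~\ref{thm:emb} we must allow a point of $Y$ to have many measures. We index the measures by a space $W$ that maps onto $Y$.

\begin{proposition}\label{prop:transfer}
Let $X\in\Delta$, let $w\mapsto\nu_w$ be a $C_b$-continuous map from a space $W$ to $\ell_1(X)$, and let $\pi\colon W\to Y$ be a surjection that maps closed sets to closed sets. Suppose that there are a point-finite family $(S_y)_{y\in Y}$ of subsets of $X$ and $\eta>0$ such that
\[
|\nu_w|(S_{\pi(w)})\ge\eta\qquad\text{for all }w\in W .
\]
Then $Y\in\Delta$.
\end{proposition}

\begin{proof}
Let $D_n\downarrow\emptyset$ in $Y$ and put $E_n=\bigcup_{y\in D_n}S_y$. The sets $E_n$ decrease. For $x\in X$ the finite set $\{y:x\in S_y\}$ is disjoint from $D_n$ for large $n$, and then $x\notin E_n$. So $E_n\downarrow\emptyset$, and since $X\in\Delta$ there are open sets $O_n\downarrow\emptyset$ in $X$ with $E_n\subset O_n$. Put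
\[
W_n=\{w\in W:|\nu_w|(O_n)\le\eta/2\},\qquad V_n=Y\setminus\pi(W_n).
\]
The sets $W_n$ increase and are closed by Lemma~\ref{lem:lsc}, so the sets $V_n$ decrease and are open. If $y\in D_n$ and $\pi(w)=y$, then $S_y\subset O_n$, so $|\nu_w|(O_n)\ge\eta$ and $w\notin W_n$; hence $D_n\subset V_n$. Finally let $y\in Y$ and pick one $w$ with $\pi(w)=y$. Since $\nu_w\in\ell_1(X)$ and $O_n\downarrow\emptyset$, we have $|\nu_w|(O_n)\to0$. So $w\in W_n$ and $y\notin V_n$ for large $n$.
\end{proof}

\begin{example}\label{ex:points}
When all measures are point masses we recover the two operations of the introduction. If $Y$ is a subspace of $X\in\Delta$, take $W=Y$, $\pi$ the identity, $\nu_y=\delta_y$ and $S_y=\{y\}$; the proof returns $V_n=O_n\cap Y$. If $\pi\colon X\to Y$ is a surjection that maps closed sets to closed sets, for instance a continuous surjection of compact spaces, take $W=X$, $\nu_x=\delta_x$ and $S_y=\pi^{-1}(y)$; the proof returns $V_n=Y\setminus\pi(X\setminus O_n)$. In both cases $\eta=1$ and $Y\in\Delta$.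
\end{example}

\begin{remark}\label{rem:scattered}
Every compact $\Delta$-space is scattered, which is why the Problem concerns scattered spaces. Indeed, let $X$ be compact and let $S\subset X$ be nonempty with no point isolated in $S$. Then $R=\overline S$ has no isolated point either, so we can choose nonempty relatively open sets $U_s\subset R$, for finite $0$--$1$ sequences $s$, such that $\overline{U_{s0}}$ and $\overline{U_{s1}}$ are disjoint subsets of $U_s$. The compact set $L=\bigcap_n\bigcup_{|s|=n}\overline{U_s}$ maps onto $2^\omega$ by sending a point to the branch of those $s$ with the point in $\overline{U_s}$. This map is continuous since each $L\cap\overline{U_s}$ is clopen in $L$, and onto by compactness. If $X$ were in $\Delta$, Example~\ref{ex:points} would give $L\in\Delta$ and then $2^\omega\in\Delta$, against Lemma~\ref{lem:basic}(ii). We keep the word ``scattered'' in the theorems because it is the hypothesis of Theorem~\ref{thm:rudin}.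
\end{remark}

In both applications the sets $S_y$ arise from weights: each point $x$ has a bounded budget, gives the share $\psi_y(x)$ of it to $y$, and every $y$ collects a definite amount. Cutting off the small shares turns weights into sets.

\begin{lemma}\label{lem:threshold}
Let $B,M,\kappa>0$, let $\psi_y\colon X\to[0,\infty)$ $(y\in Y)$ satisfy $\sum_{y}\psi_y(x)\le B$ for all $x\in X$, and put $S_y=\{x:\psi_y(x)\ge\kappa/(2M)\}$. Then $(S_y)_{y\in Y}$ is point-finite, and $|\nu|(S_y)\ge\kappa/(2B)$ whenever $\nu\in\ell_1(X)$, $\|\nu\|\le M$ and $\sum_x\psi_y(x)|\nu(x)|\ge\kappa$.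
\end{lemma}

\begin{proof}
If $x$ lies in $S_y$ for $N$ different $y$, then $N\kappa/(2M)\le B$. For $\nu$ as in the statement, split the sum at $S_y$ and use $\psi_y\le B$ on $S_y$ and $\psi_y<\kappa/(2M)$ off $S_y$:
\[
\kappa\le B\,|\nu|(S_y)+\frac{\kappa}{2M}\|\nu\|\le B\,|\nu|(S_y)+\frac\kappa2 .\qedhere
\]
\end{proof}

\section{Subspaces of $C(X)$}\label{sec:emb}

Let $J\colon C(Y)\to C(X)$ be an isomorphic embedding. The adjoint $J^*$ sends measures on $X$ to measures on $Y$, so the measures to be attached to $y$ are the solutions $\nu$ of $J^*\nu=\delta_y$. They exist by the Hahn--Banach theorem, but they are not unique, and nothing tells us how to choose one continuously in $y$. We therefore keep all solutions of bounded norm and let compactness replace continuity. The weights come for free. For $Jh=h\circ\pi$ we have $J^*\delta_x=\delta_{\pi(x)}$, so the fiber $S_y=\pi^{-1}(y)$ of Example~\ref{ex:points} is the set of $x$ for which $J^*\delta_x$ has an atom at $y$. In general we take the size of that atom as the share that $x$ gives to $y$.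

\begin{proof}[Proof of Theorem~\ref{thm:emb}]
We may assume $Y\ne\emptyset$. Let $J$ be as above and $c=\|J^{-1}\|$, where $J^{-1}$ is defined on the range of $J$. Identify $C(X)^*$ with $\ell_1(X)$ by Theorem~\ref{thm:rudin} and put
\[
K=\{\nu\in\ell_1(X):\|\nu\|\le c,\ J^*\nu=\delta_y\text{ for some }y\in Y\}.
\]
The ball of radius $c$ is weak* compact, $J^*$ is weak* continuous and the set of point masses on $Y$ is weak* closed, so $K$ is weak* compact. Define $\pi\colon K\to Y$ by $J^*\nu=\delta_{\pi(\nu)}$. It is continuous, as the composition of $J^*$ with the inverse of $y\mapsto\delta_y$, and so it maps closed sets to closed sets. It is onto: the functional $g\mapsto(J^{-1}g)(y)$ on the range of $J$ has norm at most $c$, and a norm-preserving extension $\nu$ satisfies $\langle\nu,Jh\rangle=h(y)$ for all $h$, that is, $J^*\nu=\delta_y$. The inclusion $K\to\ell_1(X)$ is $C_b$-continuous by the definition of the weak* topology.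

Put $\psi_y(x)=|(J^*\delta_x)(\{y\})|$. Then $\sum_y\psi_y(x)\le\|J^*\delta_x\|\le\|J\|$ for all $x$. Let $\nu\in K$ and $y=\pi(\nu)$. The series $\nu=\sum_x\nu(x)\delta_x$ converges in norm, hence so does $\delta_y=J^*\nu=\sum_x\nu(x)J^*\delta_x$. Applying the bounded functional $\lambda\mapsto\lambda(\{y\})$ gives
\[
1=\sum_x\nu(x)\,(J^*\delta_x)(\{y\})\le\sum_x\psi_y(x)|\nu(x)| .
\]
Lemma~\ref{lem:threshold} with $B=\|J\|$, $M=c$, $\kappa=1$ yields a point-finite family $(S_y)$ with $|\nu|(S_{\pi(\nu)})\ge1/(2\|J\|)$ for all $\nu\in K$. Proposition~\ref{prop:transfer} with $W=K$ gives $Y\in\Delta$.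
\end{proof}

\section{Surjections}\label{sec:surj}

If a surjection $T\colon C(X)\to C(Y)$ has a bounded linear right inverse $R$, then $\|h\|\le\|T\|\,\|Rh\|$, so $R$ is an embedding and Theorem~\ref{thm:emb} applies. In Theorem~\ref{thm:surj} no right inverse is given. The situation is opposite to that of Section~\ref{sec:emb}: the measures $\mu_y=T^*\delta_y$ are canonical and continuous in $y$, but no operator tells us how to distribute the points of $X$ among them. All we have is conditions (a) and (c) of Theorem~\ref{thm:general}. The first example shows that the obvious choices of $S_y$ fail, the second shows what works.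

\begin{example}\label{ex:naive}
Let $Y$ be infinite and compact, $X=Y\sqcup\{*\}$ and $(Tf)(y)=\frac12f(y)+\frac12f(*)$. This $T$ is onto, and $\mu_y=\frac12\delta_y+\frac12\delta_*$. The supports of the $\mu_y$ all contain $*$, so they are not point-finite; the heavy atom $*$ has to be discarded, and $S_y=\{y\}$ works. On the other hand, let $\mu_j$ $(j\ge1)$ be the uniform probability measures on pairwise disjoint sets $B_j$ with $j$ elements. Then (a) and (c) hold with $M=\theta=1$ and $S_j=B_j$ works, although for each $\delta>0$ the set $\{x:\mu_j(x)\ge\delta\}$ is empty when $j>1/\delta$. So the size of an atom of $\mu_y$ does not tell whether it belongs in $S_y$; what matters is how many other measures compete for it.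
\end{example}

\begin{example}\label{ex:overlap}
Consider complete overlap: $Y=\{1,\dots,N\}$ and $\mu_y(x)=\sigma_y(x)\lambda(x)$ with $\sigma_y(x)=\pm1$ and $\lambda\ge0$, $\|\lambda\|=1$. This is compatible with (c): for $\mu_1=\frac12(\delta_u+\delta_v)$ and $\mu_2=\frac12(\delta_u-\delta_v)$ we have $\|a_1\mu_1+a_2\mu_2\|=\max(|a_1|,|a_2|)$, so $\theta=\frac12$ works. If every point has budget $1$, the $N$ measures collect at most $1$ in total, and the equal shares $1/N$ give each of them exactly $1/N$. Condition (c) keeps this amount from being small. Let $\varepsilon_1,\dots,\varepsilon_N$ be independent random signs, each equal to $\pm1$ with probability $\frac12$. Then $\mathbb E\bigl(\sum_y\varepsilon_yt_y\bigr)^2=\sum_yt_y^2$ for real $t_y$, and $\mathbb E|\xi|\le(\mathbb E\xi^2)^{1/2}$, so averaging (c) over $a_y=\varepsilon_y$ gives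
\[
\theta N\le\sum_x\lambda(x)\,\mathbb E\Bigl|\sum_y\varepsilon_y\sigma_y(x)\Bigr|\le\sqrt N .
\]
Thus $1/N\ge\theta^2$: overlapping measures cancel under random signs, and (c) limits cancellation.
\end{example}

The bound $\theta^2$ persists in general. The following lemma is the discrete form of Dor's argument \cite{Dor}; no topology on $X$ or $Y$ is involved.

\begin{lemma}\label{lem:dor}
Let $X$ and $Y$ be sets and let $\mu_y\in\ell_1(X)$ $(y\in Y)$ satisfy conditions \textup{(a)} and \textup{(c)} of Theorem~\ref{thm:general}. Put $\kappa=\theta^2/M$. Then there are functions $\varphi_y\colon X\to[0,1]$ $(y\in Y)$ such that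
\[
\sum_{y\in Y}\varphi_y(x)\le1\quad(x\in X),\qquad\sum_{x\in X}\varphi_y(x)|\mu_y(x)|\ge\kappa\quad(y\in Y).
\]
\end{lemma}

We want a distribution that serves all $y$ at once. For finite $Y$, convexity reduces this to serving each weighted average $\sum_ya_y(\cdot)$ of the amounts collected; this is the reason for working with fractional shares and not with sets. For fixed weights $a_y$ the best distribution is explicit: give $x$ entirely to a $y$ that maximizes $a_y|\mu_y(x)|$. Step 1 bounds the outcome from below, Step 2 is the convexity argument, and Step 3 passes to infinite $Y$ by compactness.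

\begin{proof}
\emph{Step 1.} Let $Y$ be finite and nonempty, $a_y\ge0$, $\sum_ya_y=1$, and $m(x)=\max_ya_y|\mu_y(x)|$. We claim that $\sum_xm(x)\ge\kappa$. Apply (c) to the coefficients $\varepsilon_ya_y$ and average over random signs as in Example~\ref{ex:overlap}:
\[
\theta\le\sum_x\mathbb E\Bigl|\sum_y\varepsilon_ya_y\mu_y(x)\Bigr|\le\sum_x\Bigl(\sum_ya_y^2\mu_y(x)^2\Bigr)^{1/2}.
\]
Since $a_y^2\mu_y(x)^2\le m(x)\,a_y|\mu_y(x)|$, the Cauchy--Schwarz inequality and (a) give
\[
\theta\le\sum_xm(x)^{1/2}\Bigl(\sum_ya_y|\mu_y(x)|\Bigr)^{1/2}\le\Bigl(\sum_xm(x)\Bigr)^{1/2}\Bigl(\sum_ya_y\|\mu_y\|\Bigr)^{1/2}\le\Bigl(M\sum_xm(x)\Bigr)^{1/2}.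
\]

\emph{Step 2.} Let $Y$ be finite and nonempty. Give $[0,1]^{Y\times X}$ the product topology, which is compact, and write its elements as families $\varphi=(\varphi_y)$. The function
\[
L_y(\varphi)=\sum_x\varphi_y(x)|\mu_y(x)|
\]
is affine. It is continuous, because omitting the terms outside a finite set $F\subset X$ changes it by at most $|\mu_y|(X\setminus F)$, uniformly in $\varphi$. Let $\Phi$ be the compact convex set of all $\varphi$ with $\sum_y\varphi_y(x)\le1$ for all $x$, and let $L=(L_y)_{y\in Y}\colon\Phi\to\mathbb R^Y$. Then $L(\Phi)$ is compact, convex and nonempty, and we must show that it meets the closed convex set $Q=\{t\in\mathbb R^Y:t_y\ge\kappa\text{ for all }y\}$. If not, the two sets are strictly separated by a hyperplane: there is $a\in\mathbb R^Y$, necessarily nonzero, with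
\[
\sup_{t\in L(\Phi)}\sum_ya_yt_y<\inf_{t\in Q}\sum_ya_yt_y .
\]
If some $a_y$ were negative, letting $t_y\to\infty$ would make the infimum $-\infty$. So all $a_y\ge0$, and after scaling $\sum_ya_y=1$ and the infimum equals $\kappa$. For each $x$ choose $y(x)$ with $a_{y(x)}|\mu_{y(x)}(x)|=m(x)$, and put $\varphi_y(x)=1$ if $y=y(x)$ and $\varphi_y(x)=0$ otherwise. Then $\varphi\in\Phi$ and $\sum_ya_yL_y(\varphi)=\sum_xm(x)\ge\kappa$ by Step 1, a contradiction.

\emph{Step 3.} Let $Y$ be arbitrary. For finite $Y_0\subset Y$ let $\Phi_{Y_0}$ be the set of $\varphi\in[0,1]^{Y\times X}$ with $\sum_{y\in Y_0}\varphi_y(x)\le1$ for all $x$ and $L_y(\varphi)\ge\kappa$ for all $y\in Y_0$. This set is closed because the $L_y$ are continuous. It is nonempty: apply Step 2 to $Y_0$, with the same $\kappa$, and put $\varphi_y=0$ for $y\notin Y_0$. Since $\Phi_{Y_0\cup Y_1}\subset\Phi_{Y_0}\cap\Phi_{Y_1}$, these sets have the finite intersection property, and by compactness some $\varphi$ lies in all of them. It satisfies $L_y(\varphi)\ge\kappa$ for every $y$, and $\sum_{y\in Y}\varphi_y(x)\le1$ because all finite partial sums are at most $1$.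
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Take $\kappa$ and $(\varphi_y)$ from Lemma~\ref{lem:dor}. Lemma~\ref{lem:threshold} with $B=1$ and the given $M$ yields a point-finite family $(S_y)$ with $|\mu_y|(S_y)\ge\kappa/2$ for all $y$. By (b) the map $y\mapsto\mu_y$ is $C_b$-continuous, so Proposition~\ref{prop:transfer} applies with $W=Y$, $\pi$ the identity and $\eta=\kappa/2$.
\end{proof}

Conditions (a) and (c) produce the sets $S_y$, and (b) makes the sets $V_n$ open. Without (b) nothing follows: if $X$ is the set $[0,1]$ with the discrete topology, $Y=[0,1]$ and $\mu_y=\delta_y$, then $X\in\Delta$, (a) and (c) hold, and $Y\notin\Delta$. The role of (c) is the subject of Section~\ref{sec:dense}.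

\begin{proof}[Proof of Theorem~\ref{thm:surj}]
We may assume $Y\ne\emptyset$, so $T\ne0$. By Theorem~\ref{thm:rudin}, $\mu_y=T^*\delta_y$ belongs to $\ell_1(X)$, and $\langle\mu_y,f\rangle=(Tf)(y)$ for $f\in C(X)=C_b(X)$. Thus (a) holds with $M=\|T\|$, and (b) holds because $Tf$ is continuous. Surjectivity gives (c). By the open mapping theorem there is $\theta>0$ such that every $h\in C(Y)$ with $\|h\|\le1$ equals $Tf$ for some $f$ with $\|f\|\le1/\theta$. Given a finite $Y_0\subset Y$ and reals $a_y$, choose by Lemma~\ref{lem:bump} a function $h$ with $\|h\|\le1$ and $h(y)=\operatorname{sign}a_y$ on $Y_0$, and choose such an $f$. As $\|\theta f\|\le1$,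
\[
\Bigl\|\sum_{y\in Y_0}a_y\mu_y\Bigr\|\ge\theta\sum_{y\in Y_0}a_y\langle\mu_y,f\rangle=\theta\sum_{y\in Y_0}a_yh(y)=\theta\sum_{y\in Y_0}|a_y| .
\]
Theorem~\ref{thm:general} gives $Y\in\Delta$.
\end{proof}

\section{An operator with dense range}\label{sec:dense}

We now prove Theorem~\ref{thm:dense}. The plan is to find a locally compact space $I\cup P_0\cup P_1\cup\cdots$ that is not in $\Delta$ although each open piece $I\cup P_k$ is. Then $Y$ is the compactification of the whole space, $X$ is assembled from disjoint copies of the compactified pieces, and $T$ adds up the contributions of the pieces with weights $2^{-k}$.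

The points of $I$ will be isolated, and each point of $P_k$ will be the limit of a sequence in $I$. The piece $I\cup P_k$ is in $\Delta$ if some function $I\to\omega$ tends to infinity along all sequences that belong to $P_k$. With $I=\omega^\omega$ the coordinate $i\mapsto i(k)$ can play this role. To make the union fail, we must defeat every increasing cover $I=\bigcup_nI_n$ by a sequence inside some $I_n$ that belongs to some $P_k$ with $k\ge n$. By a category argument some $I_n$ is dense in a basic open set of the product topology, so it is enough to put such a sequence into every countable set of this kind, and there are only continuum many.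

\subsection*{An almost disjoint family}
Let $I=\omega^\omega$. For a finite sequence $s$ in $\omega$, of length $|s|$, let $[s]$ be the set of $i\in I$ that begin with $s$. Call $Z\subset I$ \emph{dense below $s$} if $Z\cap[t]\ne\emptyset$ for every finite sequence $t$ that begins with $s$. We use the Baire category theorem for $\omega^\omega$ in this form: if $I=\bigcup_nI_n$, then some $I_n$ is dense below some $s$. (Otherwise there are longer and longer sequences $t_0,t_1,\dots$, each beginning with the previous one, with $I_n\cap[t_n]=\emptyset$, and the element of $I$ that begins with all $t_n$ lies in no $I_n$.)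

Let $\mathcal T$ be the set of pairs $\tau=(s,Z)$ where $Z\subset[s]$ is countable and dense below $s$, and let $\mathcal T_k$ consist of the pairs with $|s|=k$. The set $I$ has cardinality $\mathfrak c$ and has $\mathfrak c^{\aleph_0}=\mathfrak c$ countable subsets, so there is an injection $\tau\mapsto e_\tau$ of $\mathcal T$ into $\omega^\omega$. It will keep the sequences of different pairs apart. For $\tau=(s,Z)\in\mathcal T_k$ and $m\in\omega$ choose $z^\tau_m\in Z$ that begins with $s$ and satisfies
\begin{equation}\label{eq:z}
z^\tau_m(k)=m,\qquad z^\tau_m(k+1+j)=e_\tau(j)\quad\text{for }j<m .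
\end{equation}
This is possible because only finitely many coordinates are prescribed and $Z$ is dense below $s$. Put $A_\tau=\{z_m^\tau:m\in\omega\}$, an infinite subset of $Z$.

\begin{lemma}\label{lem:ad}
If $\tau\ne\sigma$, then $A_\tau\cap A_\sigma$ is finite.
\end{lemma}

\begin{proof}
Let $\tau\in\mathcal T_k$ and $\sigma=(s',Z')\in\mathcal T_l$ with $k\le l$. If $k<l$, all elements of $A_\sigma$ have $k$-th coordinate $s'(k)$, while only one element of $A_\tau$ does. If $k=l$, fix $j$ with $e_\tau(j)\ne e_\sigma(j)$ and suppose $z^\tau_m=z^\sigma_{m'}$. Coordinate $k$ gives $m=m'$, and coordinate $k+1+j$ excludes $m>j$.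
\end{proof}

\subsection*{The space $Y$}
Take new points $p_\tau$ $(\tau\in\mathcal T)$ and put $P_k=\{p_\tau:\tau\in\mathcal T_k\}$ and $P=\bigcup_kP_k$; the union is disjoint. Topologize $I\cup P$ by declaring the points of $I$ isolated and taking the sets $\{p_\tau\}\cup(A_\tau\setminus F)$, with $F$ finite, as basic neighborhoods of $p_\tau$. (The product topology of $I$ plays no part in this.) The space is Hausdorff: $p_\tau$ is separated from $i\in I$ by $F=\{i\}$ and from $p_\sigma$ by $F=A_\tau\cap A_\sigma$, which is finite by Lemma~\ref{lem:ad}. A basic neighborhood is a convergent sequence with its limit, so it is compact and open. Let $Y=I\cup P\cup\{\infty\}$ be the one-point compactification, in which the neighborhoods of $\infty$ are the complements of compact subsets of $I\cup P$.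

The space $Y$ is scattered. If $S\subset Y$ meets $I$, any point of $S\cap I$ is isolated. If $S$ misses $I$ and contains $p_\tau$, then $S\cap(\{p_\tau\}\cup A_\tau)=\{p_\tau\}$. Otherwise $S\subset\{\infty\}$.

\begin{lemma}\label{lem:Y}
$Y\notin\Delta$.
\end{lemma}

\begin{proof}
Let $D_n=\bigcup_{k\ge n}P_k$, so $D_n\downarrow\emptyset$, and suppose that $V_n\downarrow\emptyset$ are open with $D_n\subset V_n$. The sets $I_n=I\setminus V_n$ cover $I$, so some $I_n$ is dense below some $s$. It is then dense below every extension of $s$, and we may assume $|s|\ge n$. Choosing one point of $I_n\cap[t]$ for each finite sequence $t$ that begins with $s$, we get a countable set $Z\subset I_n\cap[s]$ with $\tau=(s,Z)\in\mathcal T$. Now $p_\tau\in P_{|s|}\subset D_n\subset V_n$, so the open set $V_n$ contains all but finitely many points of the infinite set $A_\tau$. But $A_\tau\subset Z\subset I_n$ is disjoint from $V_n$.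
\end{proof}

\subsection*{The space $X$}
The set $I\cup P_k$ is open in $Y$. Let $X_k=I\cup P_k\cup\{\infty_k\}$ be its one-point compactification, which is scattered by the argument given for $Y$. Let $X$ be the one-point compactification of the disjoint sum $\bigsqcup_kX_k$, with added point $\infty_X$. Each $X_k$, which now carries its own copy of $I$, is a clopen subspace of $X$. The space $X$ is scattered: if $S\subset X$ meets the open set $X_k$, a point isolated in $S\cap X_k$ is isolated in $S$, and otherwise $S\subset\{\infty_X\}$.

\begin{lemma}\label{lem:X}
$X\in\Delta$.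
\end{lemma}

\begin{proof}
By parts (iii) and (iv) of Lemma~\ref{lem:basic} it suffices to show that $I\cup P_k\in\Delta$ for each $k$. Let $D_n\downarrow\emptyset$ in $I\cup P_k$ and put $V_n=D_n\cup\{i\in I:i(k)>n\}$. These sets decrease and contain the $D_n$. They are open: points of $I$ are isolated, and if $p_\tau\in V_n$ with $\tau\in\mathcal T_k$, then by \eqref{eq:z} the neighborhood $\{p_\tau\}\cup\{z^\tau_m:m>n\}$ lies in $V_n$. A point $p_\tau$ is outside $V_n$ once it is outside $D_n$, and a point $i\in I$ is outside $V_n$ once it is outside $D_n$ and $n\ge i(k)$. So $V_n\downarrow\emptyset$.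
\end{proof}

\subsection*{The operator}
Let $q_k\colon Y\to X_k\subset X$ be the identity on $I\cup P_k$ and send all other points to $\infty_k$. It is continuous. An open subset of $I\cup P_k$ is its own preimage and is open in $Y$; an open set containing $\infty_k$ has the form $X_k\setminus L$ with $L\subset I\cup P_k$ compact, and its preimage $Y\setminus L$ is open because $L$ is closed in $Y$. Define
\[
T\colon C(X)\to C(Y),\qquad Tf=\sum_{k\in\omega}2^{-k}\,f\circ q_k .
\]
The series converges uniformly, so $T$ is a linear operator with $\|T\|\le2$.

\begin{proof}[Proof of Theorem~\ref{thm:dense}]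
After Lemmas~\ref{lem:Y} and~\ref{lem:X} it remains to show that $T$ has dense range. By the Hahn--Banach theorem it suffices to show that every $\nu\in C(Y)^*$ that vanishes on the range is zero, and $C(Y)^*=\ell_1(Y)$ by Theorem~\ref{thm:rudin}. Let $L\subset I\cup P_k$ be compact and open, and let $f\in C(X)$ be the indicator function of the copy of $L$ in $X_k$. Then $f\circ q_j=0$ for $j\ne k$ and $q_k^{-1}(L)=L$, so $Tf=2^{-k}\mathbf 1_L$ and $\sum_{y\in L}\nu(y)=0$. The choice $L=\{i\}$ gives $\nu=0$ on $I$. Then $L=\{p_\tau\}\cup A_\tau$ with $\tau\in\mathcal T_k$ gives $\nu(p_\tau)=0$, so $\nu=0$ on $P$. Finally $T\mathbf 1_{X_0}$ is the constant function $1$, so $\nu(\infty)=\sum_{y\in Y}\nu(y)=0$.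
\end{proof}

\begin{remark}\label{rem:fails}
By Theorem~\ref{thm:surj}, $T$ is not onto, and no continuous linear surjection $C(X)\to C(Y)$ exists for these $X$ and $Y$. One can see where the proof breaks down for $T$. Here $\mu_y=T^*\delta_y=\sum_k2^{-k}\delta_{q_k(y)}$ satisfies (a) and (b), and for $p\in P_k$
\[
\mu_p=2^{-k}\delta_{q_k(p)}+\sum_{j\ne k}2^{-j}\delta_{\infty_j}.
\]
Each $P_k$ has two distinct points $p,p'$, since a point of $[s]\setminus Z$ can be added to $Z$, and $\|\mu_p-\mu_{p'}\|=2\cdot2^{-k}$. So (c) fails for every $\theta>0$. The sets $S_i=\{q_0(i)\}$ for $i\in I$, $S_p=\{q_k(p)\}$ for $p\in P_k$ and $S_\infty=\{\infty_0\}$ are pairwise disjoint and have masses $1$, $2^{-k}$ and $1$. Thus in Proposition~\ref{prop:transfer} the uniform bound $\eta$ cannot be replaced by the condition that all masses be positive.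
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dor} L. Dor, \emph{On projections in $L_1$}, Ann. of Math. (1975).

\bibitem{KL} Jerzy Kakol and Arkady Leiderman, \emph{Basic properties of $X$ for which spaces $C_p(X)$ are distinguished}, arXiv:2104.10506 (2021).

\bibitem{Rudin} W. Rudin, \emph{Continuous functions on compact spaces without perfect subsets}, Proc. AMS \textbf{8} (1957).

\end{thebibliography}
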